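# Bounding $h^1$ by $h^0$ for curves on surfaces whose Mori cone is generated by $\rho$ curves

## 1. Cones of curves, cohomology numbers and projective line bundles

Everything lives over $\mathbb C$. Let $X$ be a smooth projective surface.

**Definition 1 (curves, Picard number, cones).** A *curve* on $X$ is a reduced, irreducible curve. Two divisors are numerically equivalent, written $\equiv$, if they have the same intersection number with every curve. The real vector space of divisors modulo $\equiv$ is $N_1(X)_{\mathbb R}$ (on a surface, curves are divisors, so there is only one such space), and its dimension is the *Picard number* $\rho(X)$. The *Mori cone* $\overline{\operatorname{NE}}(X)$ is the closure of the cone generated by the classes of curves. A class $\alpha$ is *nef* if $\alpha\cdot C\ge 0$ for every curve $C$; these classes form the closed cone $\operatorname{Nef}(X)$. A class $N$ is *isotropic* if $N^2=0$.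

*Example.* On $\mathbb P^1\times\mathbb P^1$ let $f_1,f_2$ be the classes of the two rulings, so that $f_1^2=f_2^2=0$ and $f_1f_2=1$. A curve of class $xf_1+yf_2$ has $x,y\ge0$ (intersect it with the rulings). So the Mori cone is $\mathbb R_{\ge0}f_1+\mathbb R_{\ge0}f_2$: it has $2=\rho$ generators. It equals the nef cone, and its two boundary rays consist of isotropic classes. In contrast, blow up $\mathbb P^2$ in three non-collinear points. Then $\rho=4$, but the three exceptional curves and the strict transforms of the three lines through two of the points are six curves of self-intersection $-1$. An irreducible curve of negative square spans an extremal ray of the Mori cone, so this cone has at least six extremal rays and is not generated by four curves.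

**Definition 2 (cohomology numbers).** For a divisor $C$ write $h^i(C)=h^i(\mathcal O_X(C))$ and $\chi(C)=h^0(C)-h^1(C)+h^2(C)$. Further $q(X)=h^1(\mathcal O_X)$ and $p_g=h^0(K_X)$.

*Example.* For a curve $C$ of degree $d$ in $\mathbb P^2$, $h^1(C)=0$ and $h^0(C)=\binom{d+2}{2}$. If $B$ is a smooth curve of genus $g$, then $q(B\times\mathbb P^1)=g$.

**Definition 3 (the surface $\mathbb P(\mathcal O\oplus\nu)$).** Let $B$ be a smooth projective curve, $\nu$ a line bundle of degree $0$ on $B$, $V=\mathcal O_B\oplus\nu$, and $\pi:\mathbb P(V)\to B$ the $\mathbb P^1$-bundle with $\pi_*\mathcal O(a)=\operatorname{Sym}^aV=\bigoplus_{i=0}^a\nu^i$ for $a\ge0$. The two summands of $V$ give sections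
$$u\in H^0(\mathcal O(1)),\qquad v\in H^0(\mathcal O(1)\otimes\pi^*\nu^{-1}),$$
which are homogeneous coordinates on each fiber. The summand $\nu^i$ of $\pi_*\mathcal O(a)$ consists of the multiples of $u^{a-i}v^i$. The zero loci $S_0=\{u=0\}$ and $S_1=\{v=0\}$ are disjoint sections of $\pi$. Let $\xi=[\mathcal O(1)]$ and let $f$ be the class of a fiber. As $\deg\nu=0$, both $S_0$ and $S_1$ have class $\xi$, so
$$\xi^2=S_0\cdot S_1=0,\qquad \xi f=1,\qquad f^2=0.$$
Moreover $\operatorname{Pic}\mathbb P(V)=\mathbb Z\,\mathcal O(1)\oplus\pi^*\operatorname{Pic}B$, so $\rho=2$ with basis $\xi,f$. Since $R^1\pi_*\mathcal O(a)=0$ for $a\ge0$, the projection formula gives, for every line bundle $A$ on $B$,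
$$h^k\big(\mathcal O(a)\otimes\pi^*A\big)=\sum_{i=0}^a h^k(B,A\otimes\nu^i)\qquad(a\ge 0).\tag{1}$$

*Example.* For $\nu=\mathcal O_B$ this is $B\times\mathbb P^1$, and (1) is the Künneth formula $h^k=(a+1)h^k(A)$. For every $\nu$ of degree $0$ the Mori cone is as for $\mathbb P^1\times \mathbb P^1$. Indeed $\xi$ and $f$ are nef, being classes of irreducible curves of square $0$. If $\gamma=x\xi+yf\in\overline{\operatorname{NE}}$, then $x=\gamma f\ge0$ and $y=\gamma\xi\ge0$. Hence, with $F$ a fiber,
$$\overline{\operatorname{NE}}(\mathbb P(V))=\mathbb R_{\ge0}[S_0]+\mathbb R_{\ge0}[F].\tag{2}$$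

We use the following textbook facts.

1. *Riemann–Roch and Serre duality.* $\chi(C)=\tfrac12(C^2-K_X\cdot C)+\chi(\mathcal O_X)$ and $h^2(C)=h^0(K_X-C)$. If $C$ is effective, then $h^2(C)\le p_g$.
2. *Hodge index.* If $H$ is ample and $D\cdot H=0$, then $D^2\le0$, with equality only for $D\equiv0$. Consequence: if $N\ne0$ and $N^2=0$, then the intersection form on $N^\perp$ is negative semidefinite with radical $\mathbb RN$. To see this, note $N\cdot H\neq0$. For $D\in N^\perp$ the class $D'=D-\frac{D\cdot H}{N\cdot H}N$ lies in $H^\perp$ and $D'^2=D^2$. So $D^2\le 0$, with equality only if $D'=0$, that is, $D\in\mathbb RN$.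
3. *Kodaira vanishing.* If $C-K_X$ is ample, then $h^1(C)=0$.
4. *Boundedness.* Line bundles in a fixed numerical class form a coset of $\operatorname{Pic}^\tau(X)$, a family of finite type. By semicontinuity, $h^1$ and $h^2$ are bounded on any finite set of numerical classes.
5. *Nef classes.* A nef class is a limit of ample classes, so $\operatorname{Nef}(X)\subset\overline{\operatorname{NE}}(X)$, and $\alpha\cdot\beta\ge0$ for $\alpha,\beta$ nef. If $H$ is ample and $\gamma\neq0$ is nef, then $\gamma\cdot H>0$: otherwise $\gamma\cdot H=0$, and Hodge index gives $\gamma^2<0$. Therefore $\{\gamma\in\operatorname{Nef}(X):\gamma\cdot H\le t\}$ is compact and contains only finitely many integral classes.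

## 2. Conjecture BH for cones generated by $\rho$ curves

Consider the following statement (B. Harbourne, J. Roé, C. Ciliberto, R. Miranda et al.).

**Conjecture BH.** Let $X$ be a smooth projective surface. Then there is a constant $c_X>0$ such that $h^1(\mathcal O_X(C))\le c_X\,h^0(\mathcal O_X(C))$ for every curve $C$ on $X$.

It is known that this fails in general: there are counterexamples with large Picard number. The following question is taken from Sichen Li, "Bounding cohomology on a smooth projective surface with Picard number 2", arXiv:2007.12855 (2020).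

**Question.** Let $\rho(X)=r$ and suppose that $\overline{\operatorname{NE}}(X)=\sum_{i=1}^r\mathbb R_{\ge0}[C_i]$ for some curves $C_i$. Is Conjecture BH true for $X$?

In words: suppose the Mori cone is as simple as possible, a cone over a simplex spanned by honest curves. Does that force $h^1$ of a curve to be at most a constant times its $h^0$?

## 3. Picard number one and products $B\times\mathbb P^1$ by hand

**Picard number one.** Let $H$ be ample. A curve $C$ with $C\cdot H>K_X\cdot H$ has $C-K_X$ ample, because $N_1$ is a line; so $h^1(C)=0$. The other curves have bounded degree $C\cdot H$ and lie in finitely many numerical classes, on which $h^1$ is bounded, while $h^0(C)\ge1$. So BH holds.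

**Products.** On $X=B\times\mathbb P^1$ with $g(B)=g$, a curve $\Gamma$ has $\mathcal O(\Gamma)=A\boxtimes\mathcal O(a)$ with $a\ge0$. Then $h^0(\Gamma)=(a+1)h^0(A)$ and $h^1(\Gamma)=(a+1)h^1(A)$. Since $h^0(A)\ge1$, we get $h^1(A)=h^0(K_B-A)\le g\le g\,h^0(A)$. So $h^1(\Gamma)\le g\,h^0(\Gamma)$, and BH holds.

**Where Kodaira vanishing stops.** For $\rho=1$ vanishing disposed of all but finitely many classes. On $\mathbb P(\mathcal O\oplus\nu)$ over a curve of genus $g$ we have $K\equiv-2\xi+(2g-2)f$. If $\Gamma\equiv a\xi+bf$, then $(\Gamma-K)\cdot\xi=b-(2g-2)$. So vanishing says nothing about the infinitely many classes $a\xi+bf$ with $b\le 2g-2$ fixed and $a\to\infty$. These are classes running off along the isotropic ray $\xi$, with $K\cdot\xi=2g-2$. On a product, the $a+1$ summands in (1) are all the same bundle $A$, so $h^0$ and $h^1$ grow together. For nontrivial $\nu$ the summands $A\otimes\nu^i$ differ, and most of them may have no section at all. This is the gap we exploit.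

## 4. The two theorems

**Theorem A.** For every $r\ge2$ there is a smooth projective surface $X$ with $\rho(X)=r$ and $\overline{\operatorname{NE}}(X)=\sum_{i=1}^r\mathbb R_{\ge0}[C_i]$ for curves $C_i$, carrying for every integer $a\ge1$ a curve $\Gamma_a$ with
$$h^0(\mathcal O_X(\Gamma_a))=2,\qquad h^1(\mathcal O_X(\Gamma_a))=2+2(a+1).$$
In particular Conjecture BH fails for $X$.

**Theorem B.** Let $X$ be a smooth projective surface with $\overline{\operatorname{NE}}(X)=\sum_{i=1}^s\mathbb R_{\ge0}[C_i]$ for finitely many curves $C_i$ ($s$ arbitrary). Then $X$ satisfies Conjecture BH if one of the following holds: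

* (i) $q(X)=0$;
* (ii) every nef class $N\ne0$ with $N^2=0$ and $K_X\cdot N>0$ is numerically proportional to a fiber of a surjective morphism from $X$ onto a smooth curve.

In particular BH holds if $\rho(X)=1$ (then (ii) is vacuous), or if $-K_X$ is nef and the cone is as above.

So the answer to the Question is "yes" for $r=1$, "no in general" for each $r\ge2$, and "yes" for all $r$ when $q(X)=0$. As an example for (ii): on $B\times\mathbb P^1$ the nonzero isotropic nef classes are the positive multiples of $\xi$ and $f$, and both are proportional to fibers of projections.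

## 5. Ruled surfaces over a genus 2 curve: a first attempt

By (1), we want a line bundle $A$ for which few of the bundles $A,A\otimes\nu,\dots,A\otimes\nu^a$ have sections, but enough of them do to produce an irreducible curve. A single summand with a section $\alpha$ gives only $\alpha u^{a-i}v^i=0$, which is reducible for $a\ge2$. Two summands, the first and the last, give $\alpha u^a+\beta v^a=0$, which can be irreducible. So we want
$$h^0(A)=h^0(A\otimes\nu^a)=1,\qquad h^0(A\otimes\nu^i)=0\quad(0<i<a).$$
The cheapest $A$ with moving class is $A=\mathcal O(p)$. We then need $\mathcal O(p)\otimes\nu^a\cong\mathcal O(q)$, that is, $\nu^a\cong\mathcal O(q-p)$, and this for infinitely many $a$. The map $(p,q)\mapsto\mathcal O(q-p)$ from $B\times B$ to the $g$-dimensional Jacobian has image of dimension at most $2$. In genus $2$ it can be onto, and we shall see that it is. For $g\ge3$ it is not.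

So take $g(B)=2$. The curves just described exist there (Section 6), but they do not violate BH: $\chi(A\otimes\nu^i)=1+1-2=0$, so $h^1=h^0=2$. No other choice helps on this surface. Indeed, let $\nu$ be non-torsion of degree $0$ and $\Gamma$ a curve on $\mathbb P(\mathcal O_B\oplus\nu)$, $\mathcal O(\Gamma)=\mathcal O(a)\otimes\pi^*A$. Since $h^0(\Gamma)\ge1$, $\deg A\ge0$.

* If $\deg A\ge1$, each $\chi(A\otimes\nu^i)=\deg A-1\ge0$, so $h^1(\Gamma)\le h^0(\Gamma)$.
* If $\deg A=0$, then $A\otimes\nu^i$ has a section only when it is trivial, which happens for at most one $i$. The equation of $\Gamma$ is a constant times $u^{a-i}v^i$, so $\Gamma$ is $S_0$ or $S_1$, with $h^0=1$, $\chi=-2$, $h^1=3$.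

So BH holds on this surface with $c_X=3$. The precise obstruction is a conflict of genera. To find $p,q$ with $\nu^a\cong\mathcal O(q-p)$ we used $g=2$, and to have $\chi(A\otimes\nu^i)<0$ for a bundle of degree $1$ we need $g\ge3$.

The way out is to solve $\nu^a\cong\mathcal O(q-p)$ on a curve $B$ of genus $2$, and then pull everything back to a double cover $\varphi:B'\to B$. If the branch divisor is ample enough, the pullback of a degree $1$ bundle acquires no new sections, but the genus jumps, so $\chi$ becomes negative.

## 6. Proof of Theorem A for $r=2$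

Let $B$ be a smooth projective curve of genus $2$, $\iota$ its hyperelliptic involution, $J=\operatorname{Pic}^0(B)$. For $\nu\in J$ and $i\ge1$ put
$$P_i(\nu)=\{p\in B:\ h^0(\mathcal O(p)\otimes\nu^i)>0\}.$$
Thus $p\in P_i(\nu)$ means $\mathcal O(p)\otimes\nu^i\cong\mathcal O(q)$ for some $q\in B$; since $g>0$, this $q$ is unique and then $h^0=1$.

**Step 1 (existence: $P_i(\nu)\neq\emptyset$).** This step solves $\nu^i\cong\mathcal O(q-p)$. By Riemann–Roch $h^0(\nu^i\otimes K_B)\ge 2+1-2=1$, so $\nu^i\otimes K_B\cong\mathcal O(q+p')$ for some points $q,p'$. Put $p=\iota p'$. Then $p+p'\sim K_B$, so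
$$\mathcal O(p)\otimes\nu^i\cong K_B(-p')\otimes\nu^i\cong\mathcal O(q).$$

**Step 2 (separation).** This step shows that the intermediate summands have no sections. *Claim: for $\nu$ outside a countable union of proper closed subsets of $J$, $\nu$ is non-torsion and every $p\in B$ lies in $P_i(\nu)$ for at most one $i\ge1$.*

Torsion points are countable, so they may be excluded. For $1\le i<k$ let
$$Z=\{(p,q,q',\nu)\in B^3\times J:\ \mathcal O(q-p)\cong\nu^i,\ \mathcal O(q'-p)\cong\nu^k\}.$$
It is the preimage of $(0,0)$ under the morphism $(p,q,q',\nu)\mapsto(\mathcal O(q-p)\otimes\nu^{-i},\mathcal O(q'-p)\otimes\nu^{-k})$ to $J\times J$, hence closed. Its image in $J$ is closed because $B^3$ is projective. A $\nu$ with a point $p\in P_i(\nu)\cap P_k(\nu)$ lies in this image. So it suffices to show that the image is not all of $J$, for each pair $i<k$.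

The projection $Z\to B^2$, $(p,q,q',\nu)\mapsto(p,q)$, has finite fibers: $\nu$ is determined up to $i$-torsion, and then $q'$ is unique, because distinct points of $B$ are not linearly equivalent. So $\dim Z\le2$. Suppose $Z\to J$ is onto. Then some irreducible component $Z_0$ surjects onto $J$, so $\dim Z_0=2$. As $Z_0\to B^2$ is proper with finite fibers, it is onto.

Fix $p_0\in B$. The preimage of $\{p_0\}\times B$ in $Z_0$ surjects onto $\{p_0\}\times B$, so there is an irreducible curve $W\subset Z_0$ mapping onto $\{p_0\}\times B$. Let $\widetilde W$ be its normalization and $q,q':\widetilde W\to B$ the projections; $q$ is non-constant. At each point of $\widetilde W$,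
$$\mathcal O(k(q-p_0))\cong\nu^{ik}\cong\mathcal O(i(q'-p_0)).$$
With the Abel–Jacobi map $j:B\to J$, $j(b)=\mathcal O(b-p_0)$, this says that the two morphisms $k\cdot(j\circ q)$ and $i\cdot(j\circ q')$ from $\widetilde W$ to $J$ agree. Pull back invariant $1$-forms $\theta$ on $J$. Multiplication by $k$ pulls $\theta$ back to $k\theta$, and $j^*$ identifies the invariant forms with $H^0(K_B)$. So
$$k\,q^*\omega=i\,q'^*\omega\qquad\text{for all }\omega\in H^0(K_B).\tag{3}$$
Since $q$ is non-constant and we are in characteristic $0$, $q^*\omega\ne0$ for $\omega\neq0$. Hence $q'$ is non-constant too. Let $\omega_1,\omega_2$ be a basis of $H^0(K_B)$ and $h=\omega_1/\omega_2:B\to\mathbb P^1$ the canonical double cover. Dividing the two instances of (3) gives $h\circ q=h\circ q'$. So at each point of $\widetilde W$, $q'=q$ or $q'=\iota q$, and by irreducibility one of the two holds identically. If $q'=q$, (3) gives $(k-i)q^*\omega=0$. If $q'=\iota\circ q$, then, as $\iota^*\omega=-\omega$, (3) gives $(k+i)q^*\omega=0$. Both are impossible for $\omega\ne0$. The claim is proved. Since $J$ is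 not a countable union of proper closed subsets, such $\nu$ exist.

**Step 3 (choice of $\nu$, $p_a$, $q_a$).** Fix $\nu$ as in Step 2. For each $a\ge1$ choose $p_a\in P_a(\nu)$ by Step 1, and let $q_a$ be the point with $\mathcal O(p_a)\otimes\nu^a\cong\mathcal O(q_a)$. Then $p_a\ne q_a$, as $\nu^a\not\cong\mathcal O$. Since $p_a\notin P_i(\nu)$ for $i\neq a$,
$$h^0(\mathcal O(p_a)\otimes\nu^i)=1\ (i=0,a),\qquad h^0(\mathcal O(p_a)\otimes\nu^i)=0\ (0<i<a).\tag{4}$$

**Step 4 (the double cover).** This step makes $\chi$ negative without creating sections. Let $\eta$ be a line bundle of degree $2$ on $B$. As $\deg\eta^2=4=2g(B)$, $\eta^2$ is base point free. So a general member of $|\eta^2|$ is reduced, and avoiding a given point is a nonempty open condition. Therefore some reduced divisor in $|\eta^2|$ avoids the countable set $\{p_a\}_{a\ge1}$. Let $\varphi:B'\to B$ be the double cover branched along it, with $\varphi_*\mathcal O_{B'}=\mathcal O_B\oplus\eta^{-1}$. The curve $B'$ is smooth because the branch divisor is reduced, and connected because $h^0(\mathcal O_{B'})=h^0(\mathcal O_B)+h^0(\eta^{-1})=1$.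 Hurwitz gives $2g(B')-2=2\cdot2+4=8$, so $g(B')=5$. For a line bundle $A$ of degree $1$ on $B$, $A\otimes\eta^{-1}$ has degree $-1$, so
$$h^0(B',\varphi^*A)=h^0(A)+h^0(A\otimes\eta^{-1})=h^0(A),\qquad\chi(B',\varphi^*A)=2+1-5=-2.\tag{5}$$

**Step 5 (the surface and the curves).** Let $\nu'=\varphi^*\nu$ and $X_0=\mathbb P(\mathcal O_{B'}\oplus\nu')$ with $\pi:X_0\to B'$ as in Definition 3. By (2), $\rho(X_0)=2$ and $\overline{\operatorname{NE}}(X_0)=\mathbb R_{\ge0}[S_0]+\mathbb R_{\ge0}[F]$. Put $L_a=\varphi^*\mathcal O(p_a)$. Then $L_a\otimes\nu'^a\cong\varphi^*\mathcal O(q_a)$. Let $\alpha\in H^0(L_a)$ and $\beta\in H^0(L_a\otimes\nu'^a)$ be sections with divisors $\varphi^*p_a$ and $\varphi^*q_a$. Let $\Gamma_a$ be the zero divisor of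
$$s=\alpha u^a+\beta v^a\in H^0(X_0,\mathcal O(a)\otimes\pi^*L_a).$$

**Step 6 ($\Gamma_a$ is reduced and irreducible).** Since $p_a\ne q_a$, the divisors of $\alpha$ and $\beta$ are disjoint, so $s$ vanishes identically on no fiber and every component of $\Gamma_a$ dominates $B'$. The components with their multiplicities are therefore seen on the generic fiber, a projective line over $K=\mathbb C(B')$. As $\beta\ne0$, $s$ does not vanish at the point $u=0$ of that line. In the coordinate $t=v/u$, $\Gamma_a$ is given there by the polynomial $\beta t^a+\alpha$ of degree $a$. Take $x\in\varphi^{-1}(p_a)$ and trivialize the line bundles near $x$. Since $q_a\neq p_a$, $\beta$ is a unit in $\mathcal O_{B',x}$. Since $p_a$ is not a branch point, $\alpha$ is a uniformizer. So $\beta t^a+\alpha$ is an Eisenstein polynomial over the discrete valuation ring $\mathcal O_{B',x}$, hence irreducible over $K$. Thus $\Gamma_a$ is a prime divisor, that is, a curve.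

**Step 7 (cohomology).** By (1), $h^k(\mathcal O_{X_0}(\Gamma_a))=\sum_{i=0}^ah^k(B',L_a\otimes\nu'^i)$, and $L_a\otimes\nu'^i=\varphi^*(\mathcal O(p_a)\otimes\nu^i)$. By (5) and (4),
$$h^0=\sum_{i=0}^ah^0(B,\mathcal O(p_a)\otimes\nu^i)=2,\qquad\chi=-2(a+1),\qquad h^2=0.$$
So $h^1(\mathcal O_{X_0}(\Gamma_a))=2+2(a+1)$. The ratio $h^1/h^0=a+2$ is unbounded. This proves Theorem A for $r=2$.

As a check against Theorem B: $q(X_0)=g(B')=5\neq0$, and $\xi$ is nef and isotropic with $K_{X_0}\cdot\xi=8>0$. Moreover $\xi$ is not proportional to a fiber of a morphism to a curve. By (5)'s argument $h^0(\varphi^*\nu^k)=h^0(\nu^k)+h^0(\nu^k\otimes\eta^{-1})=0$ for $k\ne0$, so $\nu'$ is non-torsion. As in Section 5, every effective divisor with class a multiple of $\xi$ is then supported on $S_0\cup S_1$, whereas the fibers of a morphism to a curve are infinitely many disjoint divisors. So both (i) and (ii) fail, as they must.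

## 7. Raising the Picard number: blow-ups along $S_0$

To get $\rho=r\ge3$ we blow up points away from all the $\Gamma_a$, keeping the Mori cone simplicial. Let $m=r-2\ge1$.

**Step 1 (the blow-ups).** On $S_0$ we have $u=0$, $v\neq0$ and $s=\beta v^a$, so $\Gamma_a\cap S_0$ lies over $\varphi^{-1}(q_a)$. Choose $x\in S_0$ with $\pi(x)$ outside the countable set $\bigcup_a\varphi^{-1}(q_a)$. Then $x\notin\Gamma_a$ for all $a$. Blow up $x$, and then repeatedly, $m$ blow-ups in total, the point where the strict transform of $S_0$ meets the last exceptional curve. This gives $\sigma:X\to X_0$ with $\rho(X)=m+2=r$.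

Let $e_1,\dots,e_m$ be the classes of the total transforms of the exceptional curves: $e_i^2=-1$, and the $e_i$ are orthogonal to each other and to $\xi,f$. Let $E_i$, $G_0$, $S$ be the strict transforms of the exceptional curves, of the fiber through $x$, and of $S_0$. Each blow-up separates the strict transform of $S_0$ from the curve it met transversally at the center. So the center of blow-up $i+1$ lies on $S_0$'s strict transform and on the $i$-th exceptional curve, but on no earlier exceptional curve, and (for $i\ge1$) not on the strict transform of the fiber. Hence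
$$E_i=e_i-e_{i+1}\ (i<m),\quad E_m=e_m,\quad G_0=f-e_1,\quad S=\xi-e_1-\dots-e_m.$$
For $m=1$ these are the three curves $f-e_1$, $e_1$, $\xi-e_1$, a chain of curves of square $-1$.

**Step 2 (the dual basis).** The aim is to write down the classes that read off coordinates. For $0\le j\le m$ put $A_j=\xi+jf-e_1-\dots-e_j$. Since $A_j\cdot e_i$ equals $1$ for $i\le j$ and $0$ for $i>j$,
$$A_j\cdot E_i=\delta_{ij},\qquad A_j\cdot G_0=1-A_j\cdot e_1=\delta_{0j},\qquad A_j\cdot S=j-j=0.$$
Also $f\cdot S=1$ and $f\cdot E_i=f\cdot G_0=0$. So $(A_0,\dots,A_m,f)$ is the basis dual to $(G_0,E_1,\dots,E_m,S)$.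

**Step 3 (the dual basis is nef).** The class $f$ is nef. The class $A_0=\xi$ is that of the preimage of $S_1$, which is disjoint from $S_0$ and hence from $x$; it is an irreducible curve of square $0$, so $A_0$ is nef. For $j\ge1$,
$$A_j=S+e_{j+1}+\dots+e_m+jf,\qquad e_i=E_i+\dots+E_m,$$
so $A_j$ is a non-negative combination of $S$, the $E_i$ and the nef class $f$. A curve different from $S$ and the $E_i$ therefore meets $A_j$ non-negatively. And $A_j\cdot S=0$, $A_j\cdot E_i\ge0$ by Step 2. So $A_j$ is nef.

**Step 4 (conclusion).** For $\gamma\in\overline{\operatorname{NE}}(X)$, duality gives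
$$\gamma=(\gamma\cdot A_0)\,G_0+\sum_{j=1}^m(\gamma\cdot A_j)\,E_j+(\gamma\cdot f)\,S$$
with coefficients $\ge0$. So $\overline{\operatorname{NE}}(X)$ is generated by the $r=m+2$ curves $G_0,E_1,\dots,E_m,S$. As $\Gamma_a$ avoids $x$, $\sigma^{-1}(\Gamma_a)\cong\Gamma_a$ is a curve with $\mathcal O_X(\sigma^{-1}\Gamma_a)=\sigma^*\mathcal O_{X_0}(\Gamma_a)$. Since $\sigma_*\mathcal O_X=\mathcal O_{X_0}$ and $R^i\sigma_*\mathcal O_X=0$ for $i>0$, all $h^k$ are unchanged. This proves Theorem A. $\blacksquare$

## 8. Violating curves run along one isotropic ray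

We turn to Theorem B. Let $X$ be as there, and write $h^i(\Gamma)$ for $h^i(\mathcal O_X(\Gamma))$. The cone $\operatorname{Nef}(X)=\{\alpha:\alpha\cdot C_i\ge0\ \forall i\}$ is rational polyhedral and, by fact 5, pointed. A curve that is not one of the $C_i$ is nef. In this section we show that a sequence of curves violating BH must, after passing to a subsequence, have the form $D+a_nM$ with $D$ fixed and $M$ isotropic. This is what the examples of Theorem A look like, with $M=\xi$.

**Step 1 (a linear bound for $h^1$).** Let $H$ be a smooth very ample curve with $H-K_X$ ample. For a nef divisor $C$, $C+H-K_X$ is ample, so $h^1(C+H)=0$. From $0\to\mathcal O(C)\to\mathcal O(C+H)\to\mathcal O_H(C+H)\to0$,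
$$h^1(C)\le h^0(\mathcal O_H(C+H))\le1+C\cdot H+H^2.\tag{6}$$

**Step 2 (a violating sequence has small $h^0$ and small square).** Suppose BH fails. Then there are curves $\Gamma_n$ with $h^1(\Gamma_n)>n\,h^0(\Gamma_n)$. They have infinitely many numerical classes, since on finitely many classes $h^1$ is bounded and $h^0\ge1$. Pass to a subsequence with distinct classes and no $\Gamma_n$ among the $C_i$; the inequality $h^1(\Gamma_n)>n\,h^0(\Gamma_n)$ persists after renumbering. So each $\Gamma_n$ is nef, and by fact 5, $t_n:=\Gamma_n\cdot H\to\infty$. By (6), $n\,h^0(\Gamma_n)<1+t_n+H^2$, so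
$$h^0(\Gamma_n)=o(t_n).\tag{7}$$
By fact 1 and $h^0\ge\chi-h^2$,
$$h^0(\Gamma_n)\ \ge\ \tfrac12(\Gamma_n^2-K_X\cdot\Gamma_n)+\chi(\mathcal O_X)-p_g.\tag{8}$$
By compactness $|K_X\cdot\gamma|\le\kappa_1\,H\cdot\gamma$ on $\operatorname{Nef}(X)$ for some $\kappa_1$. So (7) and (8) give $\Gamma_n^2\le\kappa t_n$ for a constant $\kappa$. Pass to a subsequence with $\Gamma_n/t_n\to N'$. Then $N'$ is nef, $N'\cdot H=1$, and $N'^2=\lim\Gamma_n^2/t_n^2=0$.

**Step 3 (the limit ray is spanned by an effective divisor).** If $N'=A+A'$ with $A,A'$ nef, then $0=A^2+2AA'+A'^2$ with non-negative terms, so $A^2=AA'=A'^2=0$, and $A,A'$ are proportional by fact 2. Thus $N'$ spans an extremal ray of $\operatorname{Nef}(X)$, which is rational. Now $\operatorname{Nef}(X)\subset\overline{\operatorname{NE}}(X)=\sum\mathbb R_{\ge0}[C_i]$. A rational point in a cone generated by finitely many rational vectors is a non-negative rational combination of them: by Carathéodory, linearly independent ones suffice, and then the coefficients solve a rational linear system uniquely. Hence our ray contains the class of a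 nonzero effective integral divisor $M=\sum m_iC_i$. It is nef with $M^2=0$. From $0=M^2=\sum m_i\,M\cdot C_i$ with all terms $\ge0$,
$$M\cdot C_i=0\quad\text{whenever }m_i>0.\tag{9}$$

**Step 4 (bounded distance from the ray).** Let $M,A_1,\dots,A_p$ generate the extremal rays of $\operatorname{Nef}(X)$. Then $M\cdot A_i>0$: if $M\cdot A_i=0$, then $A_i\in M^\perp$ has $A_i^2\ge0$, so $A_i$ is proportional to $M$ by fact 2. Write $\Gamma_n\equiv\alpha_nM+D_n$ with $D_n=\sum_i\alpha_{n,i}A_i$ and all coefficients $\ge0$. With $c=\max_i (A_i\cdot H)/(A_i\cdot M)$,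
$$D_n\cdot H\le c\,(D_n\cdot M)=c\,(\Gamma_n\cdot M).$$
Moreover $\Gamma_n\cdot M/t_n\to N'\cdot M=0$. So $D_n\cdot H=o(t_n)$, and since $\alpha_n\,M\cdot H=t_n-D_n\cdot H$, we get $\alpha_n\ge c't_n$ for some $c'>0$ and large $n$. Now
$$2\alpha_n(\Gamma_n\cdot M)=2\alpha_n\,M\cdot D_n\le 2\alpha_n\,M\cdot D_n+D_n^2=\Gamma_n^2\le\kappa t_n,$$
so $\Gamma_n\cdot M$, and hence $D_n\cdot H$, is bounded.

**Step 5 (normal form).** Put $a_n=\lfloor\alpha_n\rfloor$. Then $\Gamma_n-a_nM\equiv(\alpha_n-a_n)M+D_n$ is an integral nef class of bounded $H$-degree, so it takes finitely many values. Also $t_n=\Gamma_n\cdot H$ is then bounded by a constant times $a_n$ for large $n$. Passing to a subsequence,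
$$\Gamma_n\equiv D+a_nM,\quad D\text{ a fixed nef integral class},\quad a_n\uparrow\infty\text{ strictly},\quad h^0(\Gamma_n)=o(a_n).\tag{10}$$
To prove Theorem B we must contradict (10), by showing that $h^0(\Gamma_n)$ grows at least like a positive constant times $a_n$ along a subsequence.

Riemann–Roch alone does not do this. By (8), $h^0(\Gamma_n)\ge a_n(D\cdot M-\tfrac12K_X\cdot M)+O(1)$, which is worthless when $K_X\cdot M\geq 2D\cdot M$.

## 9. The case $q(X)=0$: thickenings of $M$ and powers of the normal bundle

If $q(X)=0$, each numerical class consists of finitely many linear equivalence classes. After passing to a subsequence, $\Gamma_n\sim D+a_nM$ with $D$ a fixed divisor. Let $s_n$ be the section of $\mathcal O(D+a_nM)$ defining $\Gamma_n$. If $s_n|_M$ were zero, $\Gamma_n$ would contain some $C_i$, hence be equal to it, which is excluded. So $s_n|_M\neq0$.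

**What counting jumps gives.** Since $M$ is effective, $h^0(D+aM)$ is non-decreasing in $a$, and it increases from $a-1$ to $a$ exactly when $\mathcal O(D+aM)$ has a section not vanishing identically on $M$. This happens for $a=a_1,\dots,a_n$, so $h^0(\Gamma_n)\ge n$. If the $a_n$ had positive density, this would contradict (10). But nothing so far excludes $a_n=2^n$, say, and then $h^0(\Gamma_n)\geq n$ is perfectly compatible with $h^0(\Gamma_n)=o(a_n)$. So the question is what sections for a sparse set of exponents tell us about the other exponents. We answer this not on $X$, but on the thickened curves $jM$. There the exponent $a$ enters only through the point $\mathcal O_{jM}(aM)$ of an algebraic group, and there any infinite set of exponents in one residue class turns out to be Zariski dense.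

**Definition 4 (thickenings and the groups $G_j$, $H_j$).** For $j\ge1$ let $jM\subset X$ be the (non-reduced) projective curve defined by $\mathcal O(-jM)$. By (9), the line bundle $x_j:=\mathcal O_{jM}(M)$ has degree $0$ on every component. So $x_j\in G_j:=\operatorname{Pic}^0(jM)$, a connected commutative algebraic group (Bosch–Lütkebohmert–Raynaud, *Néron Models*, §9.2; group schemes over $\mathbb C$ are smooth). Let $H_j\subset G_j$ be the Zariski closure of the group $\langle x_j\rangle$, and $H_j^0$ its identity component.

*Examples.* If $M=E\times\{0\}$ in $E\times\mathbb P^1$ with $E$ elliptic, then $jM=E\times\operatorname{Spec}\mathbb C[t]/t^j$. The unit group of $\mathcal O_E[t]/t^2$ is $\mathcal O_E^*\times(1+t\mathcal O_E)$, so $\operatorname{Pic}^0(2M)\cong\operatorname{Pic}^0(E)\times H^1(\mathcal O_E)$: passing from $M$ to $2M$ adds a vector group. If $M=S_0$ in $\mathbb P(\mathcal O\oplus\nu)$, then $\mathcal O(S_0)=\mathcal O(1)$, and $v$ trivializes $\mathcal O(1)\otimes\pi^*\nu^{-1}$ along $S_0$, so $x_1\cong\nu$. As a toy model for closures of cyclic groups, take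 $x=(2,-1)$ in $\mathbb G_m\times\mathbb G_m$: the even powers $(4^l,1)$ are dense in $\mathbb G_m\times\{1\}$ and the odd ones in $\mathbb G_m\times\{-1\}$. So the closure of $\langle x\rangle$ is $\mathbb G_m\times\{\pm1\}$, with two components, and the component of $x^a$ depends on $a$ mod $2$.

**Step 1 (the number of components of $H_j$ does not depend on $j$).** This uniformity is what makes the final estimate work with $j=a_n\to\infty$. Let $I=\mathcal O(-jM)/\mathcal O(-(j+1)M)$, an ideal of $\mathcal O_{(j+1)M}$ of square zero, since $2j\ge j+1$. As $(1+\tau)(1+\tau')=1+\tau+\tau'$ for $\tau,\tau'\in I$, and local units lift through nilpotent ideals, there is an exact sequence of sheaves of abelian groups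
$$0\to I\xrightarrow{\,1+\cdot\,}\mathcal O^*_{(j+1)M}\to\mathcal O^*_{jM}\to1.$$
So the kernel $K$ of $\operatorname{Pic}((j+1)M)\to\operatorname{Pic}(jM)$ is the image of $T:=H^1(I)$. The map $T\to\operatorname{Pic}((j+1)M)$ is a homomorphism of algebraic groups: it is induced by the line bundle on $(j+1)M\times T$ with class $1+\tau$, where $\tau\in H^1(I)\otimes T^*$ is the tautological element. As $T$ is connected, $K\subset G_{j+1}$.

Closed subgroups of a vector group $T$ are linear subspaces in characteristic $0$: if $w$ is in the subgroup, then $\{\lambda\in\mathbb C:\lambda w\text{ in the subgroup}\}$ is Zariski closed in $\mathbb C$ and contains $\mathbb Z$, so it is everything. Hence every closed subgroup of $K$ is connected, being the image of its preimage in $T$, a linear subspace.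

The restriction $G_{j+1}\to G_j$ sends $x_{j+1}$ to $x_j$. The image of $H_{j+1}$ is closed (images of homomorphisms of algebraic groups are), contains $\langle x_j\rangle$, and lies in $H_j$. So $H_{j+1}\to H_j$ is onto. Its kernel $H_{j+1}\cap K$ is a closed subgroup of $K$, hence connected, hence contained in $H_{j+1}^0$. The image of $H_{j+1}^0$ is a connected closed subgroup of finite index in $H_j$, so it is $H_j^0$, and the preimage of $H_j^0$ is $H_{j+1}^0\cdot(H_{j+1}\cap K)=H_{j+1}^0$. Therefore $\pi_0(H_{j+1})\cong\pi_0(H_j)$. Let
$$m=|\pi_0(H_j)|,$$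
independent of $j$. Since $\langle x_j\rangle$ is dense, it meets every component, so $\pi_0(H_j)$ is cyclic of order $m$, generated by the class of $x_j$. For a residue $c$ mod $m$ let $H_j^{(c)}=x_j^cH_j^0$, an irreducible variety, which contains $x_j^a$ exactly when $a\equiv c\pmod m$. Passing to a subsequence, assume all $a_n\equiv c\pmod m$.

**Step 2 (density).** *Claim: for every infinite set $\mathcal I\subset\{a\ge0:a\equiv c\bmod m\}$, the set $\{x_j^a:a\in\mathcal I\}$ is Zariski dense in $H_j^{(c)}$.* If $\dim H_j^0=1$ this is immediate: the powers are distinct, and an infinite subset of an irreducible curve is dense. In general we use the following published theorem (J. P. Bell, D. Ghioca, T. J. Tucker, *The dynamical Mordell–Lang problem for étale maps*, Amer. J. Math. 132 (2010), 1655–1675): if $\Phi$ is an étale endomorphism of a quasi-projective complex variety $Y$, $y\in Y$ and $Z\subset Y$ is closed, then $\{k\in\mathbb N:\Phi^k(y)\in Z\}$ is a union of finitely many arithmetic progressions and a finite set.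

Let $y=x_j^m\in H_j^0$. The closure of $\langle y\rangle$ lies in $H_j^0$, and its $m$ translates by $1,x_j,\dots,x_j^{m-1}$ cover $H_j$. So it has finite index, and it equals $H_j^0$. Normalize $0\le c<m$, so the elements of $\mathcal I$ are $a=c+mk$ with $k\ge0$. Suppose $\{x_j^a\}_{a\in\mathcal I}$ lies in a proper closed $Z\subsetneq H_j^{(c)}$. Then $y^k\in x_j^{-c}Z\subset H_j^0$ for infinitely many $k$. By the theorem, applied to translation by $y$ on $H_j^0$, there are $k_0\ge0$ and $\ell\ge1$ with $y^{k_0+\ell k}\in x_j^{-c}Z$ for all $k\ge0$.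

Let $\Sigma$ be the closure of $\{y^{\ell k}\}_{k\ge0}$. It is a closed subsemigroup, hence a subgroup: for $g\in\Sigma$ the chain $\Sigma\supset g\Sigma\supset g^2\Sigma\supset\cdots$ of closed sets becomes stationary, so $g\Sigma=\Sigma$; then $g\in g\Sigma$ gives $1\in\Sigma$, and $1\in g\Sigma$ gives $g^{-1}\in\Sigma$. So $\Sigma$ is the closure of $\langle y^\ell\rangle$. Its translates by $1,y,\dots,y^{\ell-1}$ cover the closure $H_j^0$ of $\langle y\rangle$, so it has finite index in the connected group $H_j^0$ and equals $H_j^0$. Hence $x_j^{-c}Z\supset y^{k_0}H_j^0=H_j^0$, so $Z=H_j^{(c)}$, a contradiction.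

**Step 3 (many sections on $jM$).** *Claim: $h^0(jM,\mathcal O_{jM}(D)\otimes\zeta)\ge j/m$ for every $\zeta\in H_j^{(c)}$.* We filter by order of vanishing along $M$ and use the section $s_n$ at each level of the filtration that is divisible by $m$. For $0\le i\le j$ let
$$F_i=\ker(\mathcal O_{jM}\to\mathcal O_{iM})=\mathcal O(-iM)/\mathcal O(-jM)\cong\mathcal O_{(j-i)M}(-iM).$$
So $F_0=\mathcal O_{jM}$, $F_j=0$, and $F_i/F_{i+1}\cong\mathcal O_M(-iM)$ for $i<j$. Put $F_i(\zeta)=F_i\otimes\mathcal O(D)\otimes\zeta$. The functions $\zeta\mapsto h^0(F_i(\zeta))$ are upper semicontinuous on $G_j$. Indeed, a universal line bundle on $jM\times G'$ exists for some étale surjective $G'\to G_j$; its tensor product with the pullback of $F_i\otimes\mathcal O(D)$ is flat over $G'$, so semicontinuity holds on $G'$, and it descends because étale maps are open. Hence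
$$U_i=\{\zeta\in H_j^{(c)}:\ h^0(F_i(\zeta))>h^0(F_{i+1}(\zeta))\}$$
is constructible. From $0\to F_{i+1}(\zeta)\to F_i(\zeta)\to F_i(\zeta)/F_{i+1}(\zeta)\to0$, $U_i$ is the set of $\zeta$ for which $F_i(\zeta)$ has a section with nonzero image in the quotient.

Let $0\le i<j$ with $m\mid i$. For $\zeta=x_j^{a_n+i}$, which lies in $H_j^{(c)}$ because $a_n+i\equiv c$, the twists by $\pm iM$ cancel:
$$F_i(\zeta)\cong\mathcal O_{(j-i)M}\big(-iM+D+(a_n+i)M\big)=\mathcal O_{(j-i)M}(D+a_nM).$$
So $s_n|_{(j-i)M}$ is a section of $F_i(\zeta)$, and its image in $F_i(\zeta)/F_{i+1}(\zeta)\cong\mathcal O_M(D+a_nM)$ is $s_n|_M\neq0$. Thus $U_i\supset\{x_j^{a_n+i}\}_n$, which is dense in $H_j^{(c)}$ by Step 2. A constructible dense subset of an irreducible variety contains a dense open subset. Intersecting over the finitely many $i\in\{0,\dots,j-1\}$ with $m\mid i$, of which there are $\lceil j/m\rceil$, we find a dense open set of $\zeta\in H_j^{(c)}$ with $h^0(F_i(\zeta))>h^0(F_{i+1}(\zeta))$ for all of them. For these $\zeta$,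
$$h^0(F_0(\zeta))=\sum_{i=0}^{j-1}\big(h^0(F_i(\zeta))-h^0(F_{i+1}(\zeta))\big)\ge\lceil j/m\rceil,$$
since the other terms are $\ge0$. By semicontinuity the inequality holds on all of $H_j^{(c)}$, and the claim is proved.

**Step 4 (conclusion of case (i)).** For large $n$ we have $a_n\geq 1$; apply the claim with $j=a_n$ and $\zeta=x_j^{a_n}\in H_j^{(c)}$: $h^0(\mathcal O_{a_nM}(D+a_nM))\ge a_n/m$. From
$$0\to\mathcal O(D)\to\mathcal O(D+a_nM)\to\mathcal O_{a_nM}(D+a_nM)\to0$$
we get $h^0(\Gamma_n)\ge a_n/m-h^1(\mathcal O(D))$, with $m$ and $h^1(\mathcal O(D))$ independent of $n$. This contradicts (10). So BH holds if $q(X)=0$.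

The hypothesis $q(X)=0$ entered once, when we replaced $\Gamma_n\equiv D+a_nM$ by a linear equivalence with $D$ a fixed divisor. In Theorem A, with $M=S_0$, the bundle $\mathcal O(\Gamma_a-aS_0)=\pi^*\varphi^*\mathcal O(p_a)$ has constant numerical class but changes with $a$.

## 10. The case of isotropic classes coming from fibrations

Assume (ii) of Theorem B, start again from (10), and put $d=D\cdot M\ge0$.

**Step 1 ($M$ is numerically proportional to a fiber, case $d>0$).** By (8) and (10), $o(a_n)\ge h^0(\Gamma_n)\ge a_n(d-\tfrac12K_X\cdot M)+O(1)$. So $K_X\cdot M\ge2d>0$, and hypothesis (ii) applies to $N=M$.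

**Step 2 ($M$ is numerically proportional to a fiber, case $d=0$).** Here the hypothesis (ii) is not needed. Since $D\in M^\perp$ and $D^2\ge0$, $D$ is proportional to $M$ by fact 2. So the $\Gamma_n$ are distinct curves with classes on the ray of $M$, $\Gamma_n\cdot\Gamma_k=0$ for all $n,k$, and they are pairwise disjoint. Take three of them, $\Gamma_1,\Gamma_2,\Gamma_3$. As $\operatorname{Pic}^\tau(X)/\operatorname{Pic}^0(X)$ is finite, we can choose integers $e_1,e_2>0$ with $P=\mathcal O(e_1\Gamma_1-e_2\Gamma_2)\in\operatorname{Pic}^0(X)$. Let $g:\widetilde\Gamma_3\to X$ be the normalization of $\Gamma_3$. Since $\Gamma_3$ is disjoint from $\Gamma_1$ and $\Gamma_2$, $g^*P\cong\mathcal O$. There are two cases for $g^*:\operatorname{Pic}^0(X)\to\operatorname{Pic}^0(\widetilde\Gamma_3)$.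

If $\ker g^*$ is finite, some multiple of $P$ is trivial. Then two disjoint nonzero effective divisors, supported on $\Gamma_1$ and $\Gamma_2$, are linearly equivalent. They span a base point free pencil, which gives a surjective morphism $X\to\mathbb P^1$ with fiber class proportional to $M$.

If $\ker g^*$ is infinite, the dual map $\operatorname{Alb}(\widetilde\Gamma_3)\to\operatorname{Alb}(X)$ is not surjective. Let $A\ne0$ be its cokernel, an abelian variety. The composite $X\to\operatorname{Alb}(X)\to A$ is non-constant, because its image generates $A$. It contracts $\Gamma_3$, because up to a translation $\widetilde\Gamma_3\to\operatorname{Alb}(X)$ factors through $\operatorname{Alb}(\widetilde\Gamma_3)$. If the image were a surface, the pullback $L$ of an ample class would satisfy $L^2>0$ and $L\cdot\Gamma_3=0$, so $\Gamma_3^2<0$ by Hodge index, a contradiction. So the image is a curve, and Stein factorization gives a fibration onto a smooth curve with $\Gamma_3$ contained in a fiber. Its fiber class $F$ satisfies $F^2=F\cdot\Gamma_3=\Gamma_3^2=0$, so by fact 2 it is proportional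 to $\Gamma_3$, hence to $M$.

**Step 3 (linear growth of $h^0$ from the fibration).** Let $\psi:X\to Y$ be the fibration, with connected fibers after Stein factorization (this changes the fiber class by a positive factor only), and $F_y=\psi^*y$ a fiber. Choose integers $u,w>0$ with $uM\equiv wF_y$. Passing to a subsequence on which $a_n$ is constant mod $u$, write $a_n=a_0+ub_n$ with $a_0$ fixed and $b_n\to\infty$. Put $E_n=\mathcal O(\Gamma_n-wb_nF_y)$. Its numerical class $D+a_0M$ is constant. So $\chi(E_n)$ is constant, and $h^2(E_n)$ is bounded by fact 4.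

The sheaf $\psi_*\mathcal O(\Gamma_n)=\psi_*E_n\otimes\mathcal O_Y(wb_ny)$ has a nonzero section, so the torsion-free sheaf $\psi_*E_n$ has rank $\ge1$. Since $\dim Y=1$ and the fibers have dimension $1$, the Leray spectral sequence gives
$$h^1(Y,R^1\psi_*E_n)=h^2(X,E_n),\qquad\chi(E_n)=\chi(\psi_*E_n)-\chi(R^1\psi_*E_n).$$
Therefore $\chi(\psi_*E_n)=\chi(E_n)+\chi(R^1\psi_*E_n)\ge\chi(E_n)-h^2(E_n)\ge-\mathrm{const}$. Twisting a bundle of rank $\ge1$ on $Y$ by $\mathcal O_Y(wb_ny)$ with $wb_n\ge0$ raises $\chi$ by at least $wb_n$. Hence for large $n$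
$$h^0(\Gamma_n)\ge\chi\big(\psi_*E_n\otimes\mathcal O_Y(wb_ny)\big)\ge wb_n-\mathrm{const}.$$
As $b_n=(a_n-a_0)/u$, this contradicts (10). So BH holds in case (ii).

**Step 4 (the "in particular" statements).** If $\rho(X)=1$, there is no nonzero isotropic class, and $\overline{\operatorname{NE}}(X)$ is always spanned by one curve. If $-K_X$ is nef, then $K_X\cdot N\le0$ for every nef $N$. In both situations (ii) is vacuous, so BH holds. $\blacksquare$

## 11. Linear growth is attained

By (6), $h^1(C)$ grows at most linearly in $C\cdot H$ for nef $C$. In Theorem A, $\Gamma_a$ has class $a\xi+2f$ (pulled back to $X$ when $r\ge3$), so $\Gamma_a\cdot H=a\,(\xi\cdot H)+2f\cdot H$, while $h^1(\Gamma_a)=2a+4$ and $h^0(\Gamma_a)=2$. So the examples attain linear growth of $h^1$ with $h^0$ constant. They have $q(X)=g(B')=5$. By Theorem B, the condition $q(X)>0$ cannot be avoided in any counterexample to the Question.
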